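# Chord involutions of an oval and the rigidity of ellipses

## 1. On a conic, chord involutions are fractional linear

Let $\gamma$ be a smooth closed strictly convex curve in the plane, seen inside the real projective plane, and let $P$ be a point not on $\gamma$. Each line through $P$ that meets $\gamma$ meets it in two points, or touches it in one. Swapping the two points gives a map of the curve to itself.

**Definition (chord involution).** For $x\in\gamma$, $f_P(x)$ is the second intersection point of the line $Px$ with $\gamma$. If $P$ is exterior and $Px$ is tangent to $\gamma$ at $x$, then $f_P(x)=x$. For $P\neq Q$ put $F_{P,Q}=f_P\circ f_Q$.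

For example, if $\gamma$ is a circle and $P$ its center, $f_P$ is the antipodal map. If $P$ is the point at infinity of the horizontal direction, $f_P$ is the reflection in the vertical diameter, and its two fixed points are the points with horizontal tangent.

When $\gamma$ is an ellipse, everything can be computed. Here and below a *Möbius transformation* is a projective transformation $t\mapsto\frac{at+b}{ct+d}$, $ad-bc\ne0$, of $\mathbb{RP}^1=\mathbb R\cup\{\infty\}$.

**Fact (ellipses).** If $\gamma$ is an ellipse, there is a $C^\infty$ diffeomorphism $\gamma\to\mathbb{RP}^1$, not depending on $P$, that turns every $f_P$ into a Möbius transformation. Hence it turns every $F_{P,Q}$ into a Möbius transformation.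

*Proof.* Pick $A\in\gamma$ and projective coordinates in which the tangent at $A$ is the line at infinity and $A=[0:1:0]$. A nondegenerate conic $ax^2+bxy+cy^2+dxz+eyz+fz^2=0$ that meets $z=0$ only at $[0:1:0]$, and is tangent there, has $b=c=0$ and $a\neq0$. Also $e\ne0$, since otherwise the equation involves only $x$ and $z$ and the conic is degenerate. So $\gamma\setminus\{A\}$ is a graph $y=\alpha x^2+\beta x+\delta$ with $\alpha\neq 0$, and an affine change of coordinates makes it $y=x^2$. The map $(x,x^2)\mapsto x$, $A\mapsto\infty$, is a $C^\infty$ diffeomorphism $\gamma\to\mathbb{RP}^1$: near $A$, in coordinates $[X:1:Z]$, the curve is $Z=X^2$ with $X=x/y=1/x$.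

The chord through $(s,s^2)$ and $(t,t^2)$ is $y=(s+t)x-st$; for $s=t$ this is the tangent. It contains $P=(u,v)$ iff $v=(s+t)u-st$, that is
$$t=\frac{us-v}{s-u}. \tag{1}$$
The determinant is $v-u^2\neq0$ because $P\notin\gamma$. For $s=u$ we get $t=\infty$, which is right: the vertical line through $P$ contains $A$. If $P=[1:m:0]$ is at infinity, the condition is $s+t=m$, so $t=m-s$. $\square$

Look at pairs on one line through $A$, say $\ell=\{x=0\}$, which meets $\gamma$ at $A$ and $B=(0,0)$. For $P=(0,p)$ formula (1) says
$$x\cdot x'=-p,$$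
where $x'$ is the coordinate of the image. For $Q=(0,q)$ we get $F_{P,Q}:x\mapsto -q/x\mapsto \frac pq x$. For instance $p=-1$, $q=-4$ gives $x\mapsto x/4$. The map is multiplication by $p/q$, with fixed points $A,B$.

Now replace the ellipse by another oval. There is no formula for $f_P$ any more, and no reason for $F_{P,Q}$ to be Möbius in any one coordinate. But we may allow ourselves a *different* smooth coordinate on $\gamma$ for each pair $P,Q$. Is that enough freedom to accommodate a curve that is not an ellipse?

## 2. Conjugacy to a Möbius map, and the theorems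

**Conventions.** $\gamma$ is a closed strictly convex curve of class $C^2$ bounding a convex body; zero curvature at some points is allowed. (In the conjecture, $\gamma$ is $C^\infty$.) Hence every line meets $\gamma$ in at most two points, a tangent line meets $\gamma$ only at its tangency point, and a line meeting $\gamma$ in two points is transversal to $\gamma$ at both. The exterior contains the points at infinity of the original affine plane. Two points off $\gamma$ have the *same type* if both are interior or both are exterior.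

**Definition (conjugacy).** $F_{P,Q}$ is *$C^k$-conjugated to a Möbius transformation* if there is a $C^k$ diffeomorphism $h:\gamma\to\mathbb{RP}^1$ with $h\circ F_{P,Q}\circ h^{-1}$ Möbius. Here $h$ may depend on $P$ and $Q$. The case $k=1$ is weaker than $k=\infty$.

By the Fact of Section 1, for an ellipse one $h$ works for all pairs.

The following conjecture is in Serge Tabachnikov, "Remarks on rigidity properties of conics", arXiv:2110.08909 (2021).

**Conjecture.** Let points $P$ and $Q$ both lie in the exterior of the oval $\gamma$ so that the line $PQ$ intersects it, or both lie in the interior of $\gamma$. Assume that for all such pairs of points the map $F_{P,Q}:\gamma\to\gamma$ is $C^\infty$-conjugated to a Möbius transformation. Then $\gamma$ is an ellipse.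

We prove that it is true, in a stronger form.

**Theorem 1.** Let a line $\ell$ meet $\gamma$ at $A\neq B$. Let $P_1\ne P_2$ be points of $\ell\setminus\gamma$ of the same type. Suppose that for $i=1,2$ there are points $Q_{i,j}\in\ell\setminus\gamma$ of that type, distinct from $P_i$, with $Q_{i,j}\to A$ as $j\to\infty$, such that every $F_{P_i,Q_{i,j}}$ is $C^1$-conjugated to a Möbius transformation. Then $\gamma$ is an ellipse.

The conjecture follows: take any line $\ell$ meeting $\gamma$ in two points, and use interior pairs only, or exterior pairs only. If "the line $PQ$ intersects $\gamma$" is read so as to include tangent lines, the hypothesis of the conjecture only becomes stronger.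

**Theorem 2 (one point suffices).** Let $\ell\cap\gamma=\{A,B\}$, $A\ne B$, let $P\in\ell\setminus\gamma$, and let $Q_j\in\ell\setminus(\gamma\cup\{P\})$ be of the same type as $P$ with $Q_j\to A$. If every $F_{P,Q_j}$ is $C^1$-conjugated to a Möbius transformation, then $\gamma$ is an ellipse.

Conversely, for an ellipse all these maps are Möbius, by Section 1.

Call a pair $P\neq Q$ *admissible* for $\gamma$ if both points are interior, or both are exterior and the line $PQ$ meets $\gamma$ (in two points, or tangentially in one).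

**Theorem 3 (sharpness).**
(a) If $\gamma$ is $C^\infty$ with positive curvature, then for every admissible pair $F_{P,Q}$ is conjugated to a Möbius transformation by a bi-Lipschitz homeomorphism. So $C^1$ cannot be weakened to bi-Lipschitz.
(b) One pair does not suffice: for any ellipse $\gamma_0$ and any admissible pair $P,Q$ there are $C^\infty$ ovals $\tilde\gamma$, not ellipses and arbitrarily $C^\infty$-close to $\gamma_0$, for which $F_{P,Q}$ is $C^\infty$-conjugated to a Möbius transformation.

## 3. The chart that sends $A$ to infinity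

For the parabola, the good coordinate was the one in which $A$ is at infinity. We use the same chart for a general oval.

**Fixed points.** The purpose is to know where $F_{P,Q}$ can be fixed. For $P\neq Q$ of the same type,
$$f_P(z)\neq f_Q(z)\qquad\text{for } z\in\gamma\setminus PQ. \tag{2}$$
Indeed, let $w=f_P(z)=f_Q(z)$. If $w\neq z$, then $P$ and $Q$ lie on the line $zw$, so $z\in PQ$. If $w=z$, the tangent at $z$ contains $P$ and $Q$, so again $z\in PQ$. Now $f_Pf_Q(z)=z$ means $f_Q(z)=f_P(z)$, so all fixed points of $F_{P,Q}$ lie in $PQ\cap\gamma$. Conversely every point of $PQ\cap\gamma$ is fixed: if there are two, both involutions swap them; if there is one, both fix it.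

**The chart.** In Sections 3–8, $\ell\cap\gamma=\{A,B\}$ with $A\neq B$. All our notions are projectively invariant. Choose projective coordinates in which the tangent $T_A$ to $\gamma$ at $A$ is the line at infinity, $A=[0:1:0]$, $\ell=\{x=0\}$ and $B=(0,0)$. The lines through $A$ other than $T_A$ are the vertical lines. Each of them enters the interior of $\gamma$ at $A$, so it meets $\gamma\setminus\{A\}$ in exactly one point, transversally. Since $T_A\cap\gamma=\{A\}$,
$$\gamma\setminus\{A\}=\{(x,g(x)):x\in\mathbb R\},\qquad g\in C^2(\mathbb R),\quad g(0)=0.$$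
Near $A$ use coordinates $[X:1:Z]$, so $X=x/y$ and $Z=1/y$. There $T_A$ is $Z=0$, and $\gamma$ is
$$Z=\zeta(X),\qquad \zeta\in C^2,\quad \zeta(0)=\zeta'(0)=0.$$
Write $x(z)$ for the $x$-coordinate of $z\in\gamma\setminus\{A\}$; it is nonzero iff $z\neq B$. Write
$$P=(0,p)=[0:1:1/p],\qquad Q=(0,q)=[0:1:\eta],\qquad \eta=1/q .$$
Then $p,q\neq0$. The set $\ell\setminus\{A,B\}$ has two components, the interior and the exterior points of $\ell\setminus\gamma$, so the types correspond to the two signs of $p$. Finally, $Q\to A$ means $\eta\to0$.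

**Regularity.** If the line $Pz_0$ is not tangent to $\gamma$ at $z_0$, it is transversal to $\gamma$ at $z_0$ and at $f_P(z_0)\neq z_0$. So a parameter on the pencil of lines through $P$ restricts to a $C^2$ coordinate on $\gamma$ near each of these two points (inverse function theorem), and $f_P$ identifies the two coordinates. Hence $f_P$ is a $C^2$ diffeomorphism from a neighborhood of $z_0$ onto a neighborhood of $f_P(z_0)$. In particular this holds near $A$ and near $B$, which $f_P$ swaps.

**Collinearity.** Expanding the $3\times 3$ determinant, $[0:1:\eta]$, $[x:y:1]$ and $[X:1:Z]$ are collinear iff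
$$X(1-\eta y)=x(Z-\eta). \tag{3}$$

## 4. Multipliers do not distinguish ovals

Put
$$\Phi=f_Q\circ f_P=F_{P,Q}^{-1}.$$
If $F_{P,Q}$ is conjugated to a Möbius map, so is $\Phi$. By (2), $\Phi$ has exactly the fixed points $A$ and $B$ when $P,Q\in\ell$ have the same type.

The first thing to try is the oldest invariant of smooth conjugacy: the derivative at a fixed point. A Möbius map with two fixed points has reciprocal derivatives there, which looks like a condition on $\gamma$. Let us compute. Near $B$, $f_Q$ sends $(x,g(x))$ to the point near $A$ with coordinate $X$, where by (3)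
$$X(1-\eta g(x))-x(\zeta(X)-\eta)=0 .$$
At $(X,x)=(0,0)$ the left side has $X$-derivative $1$ and $x$-derivative $\eta$. So $dX/dx=-1/q$ at $B$ for $f_Q$, and likewise $-1/p$ for $f_P$. Since $f_P$ carries $A$ to $B$ with the inverse derivative $-p$,
$$\Phi'(A)=\frac pq,\qquad \Phi'(B)=\frac qp. \tag{4}$$
These are exactly the values for a parabola, for *every* oval. The multipliers are reciprocal automatically and carry no information about $\gamma$. Theorem 3(a) makes the point more strongly: for smooth, positively curved $\gamma$ there is always a conjugating homeomorphism, and its construction will show that it is a $C^1$ diffeomorphism except possibly at one point. What the hypothesis really says is that a linearization started at $A$ arrives at $B$ with a derivative, and this is not visible in derivatives at $A$ and $B$.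

A second difficulty: $h$ is unknown, and by Theorem 3(b) a single pair really does leave it too free.

The way around is to *degenerate* the pair. By (4), $\Phi'(A)=p/q\to0$ as $Q\to A$. Then a single application of $\Phi$ throws any given point $z\ne B$ very close to $A$, where $h$, being differentiable, is nearly linear. From $h(z)=\lambda^{-1}h(\Phi z)$ we can then read off $h(z)$ up to a factor. The catch is that $h$ changes with $Q$, so "nearly linear" must be made uniform along the sequence. This is done by Lemma 2 below. Lemma 1 extracts from $h$ the relation that contains the information.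

## 5. Two lemmas on the conjugating map

**Lemma 1.** Suppose $F_{P,Q}$ is $C^1$-conjugated to a Möbius transformation and $|\lambda|<1$, where $\lambda=\Phi'(A)$. Then there is a $C^1$ diffeomorphism $h:\gamma\to\mathbb{RP}^1$ with
$$h(A)=0,\qquad h(B)=\infty,\qquad h\circ\Phi=\lambda h,$$
and such that $h\cdot(h\circ f_P)$ is a nonzero constant on $\gamma\setminus\{A,B\}$.

*Proof.* **Normalizing $h$.** Conjugating $\Phi$ by the given $h$ yields a Möbius map with exactly two fixed points $h(A),h(B)$. After composing $h$ with a projective map, these are $0$ and $\infty$. A Möbius map fixing $0$ and $\infty$ is $t\mapsto\lambda' t$, and $\lambda'=\Phi'(A)=\lambda$ by the chain rule.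

**A second linearization.** We use $f_P$ to build another function with the same equation. Since $f_P\Phi=f_Pf_Qf_P=\Phi^{-1}f_P$, the function $k=1/(h\circ f_P)$ satisfies
$$k\circ\Phi=\frac1{h\circ\Phi^{-1}\circ f_P}=\frac{1}{\lambda^{-1}\,h\circ f_P}=\lambda k .$$
Near $A$, $k$ is $C^1$ with $k(A)=0$ and $k'(A)\neq0$, because $f_P$ is a local diffeomorphism taking $A$ to $B$ and $1/h$ is a $C^1$ coordinate at $B$.

**The two agree up to a factor.** The function $r=k/h$ is defined, finite and nonzero on $\gamma\setminus\{A,B\}$, since $f_P$ preserves this set. It is $\Phi$-invariant, and it tends to $c:=k'(A)/h'(A)\neq0$ at $A$. For $z\neq B$, $h(\Phi^nz)=\lambda^nh(z)\to0$, so $\Phi^nz\to A$. Hence for $z\ne A,B$, $r(z)=\lim_n r(\Phi^nz)=c$. As $r=1/\big(h\cdot(h\circ f_P)\big)$, we get $h\cdot(h\circ f_P)=1/c$. $\square$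

This is where a derivative of $h$ at *both* $A$ and $B$ enters.

**Lemma 2.** Let $I=[-\rho,\rho]$, $\varepsilon_j\to0$, and $\Phi_j=\varepsilon_j\Psi_j$ with $\varepsilon_j\ne0$, $\Psi_j\in C^2(I)$, $\Psi_j(0)=0$, $m\le|\Psi_j'|\le M$ with $m>0$, $|\Psi_j''|\le b_j$. Let $h_j\in C^1(I)$, $h_j(0)=0$, $h_j'(0)\neq0$, $h_j\circ\Phi_j=\lambda_jh_j$, $\lambda_j=\Phi_j'(0)$. Then for large $j$
$$h_j'(w)=h_j'(0)\,e^{\theta_j(w)}\ \text{ on } I,\qquad |\theta_j(w)|\le \frac{2b_j}{m}|w|. \tag{5}$$
If moreover $\Psi_j$ is odd, of class $C^3$, and $\Psi_j$ converges in $C^3(I)$ to a linear map, then $|\theta_j(w)|\le b_j'w^2$ with $b_j'\to0$.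

*Proof.* For large $j$, $|\Phi_j(w)|\le|\varepsilon_j|M|w|\le|w|/2$, so $\Phi_j$ maps $I$ into itself and $|\Phi_j^nw|\le2^{-n}|w|$. The continuous function $\Psi_j'$ has no zero, so it has constant sign, and we may put
$$\ell_j=\log\frac{\Phi_j'}{\lambda_j}=\log\frac{\Psi_j'}{\Psi_j'(0)},\qquad \ell_j(0)=0 .$$
Differentiating $h_j\circ\Phi_j=\lambda_jh_j$ gives $h_j'(w)=h_j'(\Phi_jw)\,\Phi_j'(w)/\lambda_j$. Iterating $n$ times,
$$h_j'(w)=h_j'(\Phi_j^nw)\exp\sum_{k<n}\ell_j(\Phi_j^kw).$$
As $n\to\infty$, $h_j'(\Phi_j^nw)\to h_j'(0)$ by continuity. So $\theta_j(w)=\sum_{k\ge0}\ell_j(\Phi_j^kw)$. Since $|\ell_j'|=|\Psi_j''/\Psi_j'|\le b_j/m$, we have $|\ell_j(w)|\le\frac{b_j}m|w|$ and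
$$|\theta_j(w)|\le\sum_{k\ge0}\frac{b_j}m2^{-k}|w|=\frac{2b_j}m|w| .$$
In the odd case $\Psi_j'$ is even, so $\ell_j$ is even and $C^2$, with $\ell_j(0)=\ell_j'(0)=0$ and
$$\ell_j''=\frac{\Psi_j'''}{\Psi_j'}-\Big(\frac{\Psi_j''}{\Psi_j'}\Big)^2 .$$
Put $b_j'=\sup_I|\ell_j''|$. It tends to $0$, since $\Psi_j''$ and $\Psi_j'''$ tend to $0$ uniformly. Then $|\ell_j(w)|\le b_j'w^2/2$ and $|\theta_j(w)|\le\sum_k b_j'4^{-k}w^2/2\le b_j'w^2$. $\square$

## 6. Letting $Q$ run into $A$: the product law

For the parabola we had $x\cdot x'=-p$. The next statement says that the hypothesis forces the same law on a general oval.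

**Proposition.** Let $P=(0,p)\in\ell\setminus\gamma$ and let $Q_j=(0,1/\eta_j)\to A$ be of the same type as $P$ and distinct from $P$, with all $F_{P,Q_j}$ $C^1$-conjugated to Möbius maps. Then there is $K\neq0$ with
$$x(z)\,x(f_P(z))=K\qquad\text{for all }z\in\gamma\setminus\{A,B\}. \tag{6}$$

*Proof.* Write $\Phi_j=f_{Q_j}\circ f_P$.

**Step 1: near $A$, $\Phi_j$ is $\eta_j$ times a map under control.** The purpose is to be able to apply Lemma 2. Near $A$ (coordinate $X$) the map $f_P$ has the form $X\mapsto x=\psi(X)$ into a neighborhood of $B$ (coordinate $x$), with $\psi$ a $C^2$ diffeomorphism and $\psi(0)=0$. For $f_Q$ from near $B$ to near $A$, put $X=\eta U$ in (3) and divide by $\eta$: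
$$H_\eta(U,x):=U(1-\eta g(x))-x\,\frac{\zeta(\eta U)}\eta+x=0 .$$
Fix $r>0$ and consider $|x|\le r$, $|U|\le2r$. Since $\zeta(0)=\zeta'(0)=0$, the function $\zeta(\eta U)/\eta$ and its $U$-derivatives $\zeta'(\eta U)$ and $\eta\zeta''(\eta U)$ tend to $0$ uniformly as $\eta\to0$. So $H_\eta\to U+x$ in $C^2$ on this rectangle. For small $\eta$ we therefore have $\partial_UH_\eta\ge\frac12$, $H_\eta(2r,x)>0$ and $H_\eta(-2r,x)<0$. Hence there is a unique solution $U_\eta(x)\in[-2r,2r]$. It is $C^2$ by the implicit function theorem. It converges uniformly to $-x$, because $|U_\eta(x)+x|\le\sup|H_\eta-(U+x)|$. Moreover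
$$U_\eta'=-\frac{\partial_xH_\eta}{\partial_UH_\eta}\to-1,\qquad U_\eta''=-\frac{\partial_{xx}H_\eta+2\,\partial_{xU}H_\eta\,U_\eta'+\partial_{UU}H_\eta\,(U_\eta')^2}{\partial_UH_\eta}\to0$$
uniformly. So $U_\eta\to-x$ in $C^2([-r,r])$. The point of $\gamma$ with coordinate $X=\eta U_\eta(x)$ is close to $A$, hence different from $(x,g(x))$ with $|x|\le r$. It lies on the line through $Q$ and $(x,g(x))$. So it is $f_Q((x,g(x)))$.

Choose $\rho>0$ with $\psi([-\rho,\rho])\subset[-r,r]$ and $|\psi'|$ bounded above and below by positive constants on $[-\rho,\rho]$. In the coordinate $X$ there,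
$$\Phi_j=\eta_j\Psi_j,\qquad \Psi_j=U_{\eta_j}\circ\psi\to-\psi\quad\text{in } C^2([-\rho,\rho]).$$
So $m\le|\Psi_j'|\le M$ for large $j$, with $m>0$, the second derivatives are bounded by a common $b$, and $|\lambda_j|=|\eta_j\Psi_j'(0)|<1$ for large $j$.

**Step 2: uniform near-linearity.** Let $h_j$ be the map of Lemma 1 for $\Phi_j$. Lemma 2 gives $h_j'=h_j'(0)e^{\theta_j}$ with $|\theta_j(X)|\le\frac{2b}m|X|$. Integrating from $0$,
$$h_j(X)=h_j'(0)\,X\,(1+O(X))\qquad\text{uniformly in } j. \tag{7}$$

**Step 3: where $f_{Q_j}$ throws a point away from $A$.** Fix $w=(x,y)\in\gamma\setminus\{A,B\}$. The equation (3) with $Z=\zeta(X)$ is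
$$X(1-\eta y)-x\zeta(X)+x\eta=0 .$$
At $(X,\eta)=(0,0)$ the left side vanishes, with $X$-derivative $1$ and $\eta$-derivative $x$. By the implicit function theorem there is a solution $X(\eta)=-x\eta+o(\eta)$. The corresponding point of $\gamma$ is close to $A$, hence different from $w$, so it is $f_Q(w)$. Thus the $X$-coordinate of $f_{Q_j}(w)$ is
$$X_j=-\eta_j\,x\,(1+o(1)),\qquad x=x(w)\neq0 .$$

**Step 4: conclusion.** For $z\in\gamma\setminus\{A,B\}$ apply Step 3 to $w=f_P(z)$, and then (7):
$$h_j(z)=\lambda_j^{-1}h_j(\Phi_jz)=-\lambda_j^{-1}h_j'(0)\,\eta_j\;x(f_P(z))\,(1+o(1)) .$$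
With $f_P(z)$ in place of $z$, the same formula contains $x(z)$. Multiplying,
$$h_j(z)\,h_j(f_P(z))=\big(\lambda_j^{-1}h_j'(0)\eta_j\big)^2\,x(z)\,x(f_P(z))\,(1+o(1)) .$$
By Lemma 1 the left side does not depend on $z$. Take the quotient for two points $z,z_0\in\gamma\setminus\{A,B\}$ and let $j\to\infty$. The unknown factor cancels and
$$x(z)\,x(f_P(z))=x(z_0)\,x(f_P(z_0))\ne0. \qquad\square$$

## 7. A functional equation for $g$, and the proof of Theorem 1

We now translate (6) into a statement about the function $g$. By (6), $f_P$ sends $(x,g(x))$ to $(x',g(x'))$ with $x'=K/x$. Collinearity with $P=(0,p)$ says $(g(x)-p)/x=(g(x')-p)/x'$, which is trivial if $x'=x$. That is,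
$$g(x)-p=\frac{x^2}K\Big(g\big(\tfrac Kx\big)-p\Big),\qquad x\neq0. \tag{8}$$

**The constant $\alpha$.** Divide (8) by $x^2$ and let $|x|\to\infty$. Since $g(0)=0$, $g(x)/x^2\to-p/K$. So
$$\alpha:=\lim_{|x|\to\infty}\frac{g(x)}{x^2}\ \text{ exists},\qquad \alpha=-\frac pK\neq0,\qquad K=-\frac p\alpha . \tag{9}$$
By its definition, $\alpha$ depends only on $\gamma$ and the chart, not on $P$.

**A symmetric function.** We subtract the quadratic term. Put $R(x)=g(x)-\alpha x^2$ and $S(x)=R(x)/x$ for $x\ne0$. By (8) and $-p/K=\alpha$,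
$$R(x)=p+\frac{x^2}Kg\big(\tfrac Kx\big).$$
On the other hand
$$\frac{x^2}KR\big(\tfrac Kx\big)=\frac{x^2}Kg\big(\tfrac Kx\big)-\alpha K=\frac{x^2}Kg\big(\tfrac Kx\big)+p .$$
So $R(x)=\frac{x^2}KR(\frac Kx)$. Dividing by $x$,
$$S(x)=S(K/x),\qquad x\neq0. \tag{10}$$

**When we may stop.** If $g(x)=\alpha x^2+\beta x$ with $\alpha\neq0$, then $\gamma$ is a nondegenerate conic. Since it is a compact curve in the original affine plane, it is an ellipse.

**Proof of Theorem 1.** Two points give two inversions $x\mapsto K_i/x$, and their composition is a dilation. Precisely, apply the Proposition to $P_i=(0,p_i)$, $i=1,2$. We get $K_i=-p_i/\alpha$ with the same $\alpha$. By (10) for both points,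
$$S(x)=S(K_2/x)=S\Big(\frac{K_1}{K_2/x}\Big)=S(\mu x),\qquad \mu=\frac{K_1}{K_2}=\frac{p_1}{p_2}.$$
Since $P_1\neq P_2$ have the same type, $\mu>0$ and $\mu\ne1$. After exchanging the indices, $0<\mu<1$. As $x\to0$, $S(x)=g(x)/x-\alpha x\to g'(0)$. Hence
$$S(x)=\lim_{n\to\infty}S(\mu^nx)=g'(0)\qquad\text{for all }x\ne0 .$$
So $g(x)=\alpha x^2+g'(0)x$ and $\gamma$ is an ellipse. $\blacksquare$

With Theorem 1 the conjecture is proved.

## 8. One point $P$: expansion to second order, and the proof of Theorem 2

**The product law for a single $P$ is not enough.** Take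
$$g(x)=x^2+\nu\,\frac{x^2}{x^2+1},\qquad 0<|\nu|<1,\qquad P=(0,-1).$$
Let $T(x)=x^2/(x^2+1)$. Then $T''(x)=(2-6x^2)/(x^2+1)^3$ has $|T''|\le2$ (its maximum is $2$, at $x=0$; its minimum is $-\frac12$, at $x^2=1$). So $g''\ge2-2|\nu|>0$. Also $g\ge0$, so the line $y=-1$ misses the graph. The projective map $(x,y)\mapsto\big(\frac x{y+1},\frac y{y+1}\big)$ carries $\{y\ge g(x)\}$, which is strictly convex, to a bounded strictly convex set, completed by the image $(0,1)$ of $A$. The boundary is smooth at $A$: with $w=1/x$ and $G(w)=w^2g(1/w)=1+\frac{\nu w^2}{1+w^2}$, it is $X=w/G(w)$, $Z=w^2/G(w)$ there. So this is an oval, and it is not a conic. Yet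
$$\frac{g(x)+1}x=x+\frac1x+\frac{\nu x}{x^2+1}$$
is unchanged under $x\mapsto1/x$, so $f_P$ is $x\mapsto1/x$ and (6) holds with $K=1$. To prove Theorem 2 we must extract more from the hypothesis than (6). The $o(1)$ in Step 4 of Section 6 hides the rest of the information, so we expand it.

**Set-up.** The Proposition gives (6)–(10) for $P$. Put $\beta=g'(0)$.

**Step 1: a better coordinate at $A$.** We want a coordinate in which $f_P$ is linear. The map $f_P$ is a $C^2$ diffeomorphism from a neighborhood of $A$ to a neighborhood of $B$ (coordinate $x$), and $1/x(z)=x(f_Pz)/K$ for $z\neq A$ near $A$. So $w:=1/x$, with $w(A)=0$, is a $C^2$ coordinate on $\gamma$ near $A$, and in it $f_P$ is $w\mapsto x=Kw$. Put $G(w)=w^2g(1/w)$ for $w\ne0$ and $G(0)=\alpha$. Equation (8) with $x=1/w$, together with $-p/K=\alpha$, gives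
$$G(w)=\alpha+pw^2+\frac{g(Kw)}K,\qquad G\in C^2(\mathbb R),\quad G'(0)=\beta .$$

**Step 2: $f_Q$ for $Q$ near $A$.** We want its expansion in a small parameter. Write $q=-\alpha/\varepsilon$, so $\varepsilon\to0$ as $Q\to A$. Let $z=(s,g(s))$ with $s\ne0$. A point of $\gamma$ with coordinate $w'\neq0$ is $(1/w',\,G(w')/w'^2)$. It is collinear with $z$ and $Q$ iff
$$\frac{g(s)-q}s=\frac{G(w')}{w'}-qw' .$$
Put $w'=\varepsilon s\omega$ and multiply by $\varepsilon s/\alpha$; since $-q\varepsilon/\alpha=1$, this becomes
$$W(\omega,s,\varepsilon):=\frac{G(\varepsilon s\omega)}{\alpha\omega}+\varepsilon s^2\omega-1-\varepsilon\frac{g(s)}\alpha=0. \tag{11}$$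
$W$ is $C^2$ for $\omega>0$, and $W(\omega,s,0)=\frac1\omega-1$. Fix $r>0$. For $\varepsilon=0$ we have $\partial_\omega W\le-\frac14$ on $\frac12\le\omega\le2$, $W(\frac12,s,0)=1$ and $W(2,s,0)=-\frac12$. By compactness, for $|s|\le r$ and $|\varepsilon|$ small, $\partial_\omega W<-\frac18$ on $[\frac12,2]$ and the signs at the ends persist. So there is a unique solution $\omega(s,\varepsilon)\in(\frac12,2)$. It is jointly $C^2$, and $\omega(s,0)=1$. If also $2|\varepsilon|r<1/r$, the point with coordinate $w'=\varepsilon s\,\omega(s,\varepsilon)$ is either $A$ or has $x$-coordinate larger than $r$ in absolute value. In both cases it differs from $z$. So it is $f_Q(z)$; this includes $s=0$, where $f_Q(B)=A$. Differentiating (11) in $\varepsilon$ at $\varepsilon=0$, where $\partial_\omega W=-1$,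
$$\omega(s,\varepsilon)=1+\varepsilon\omega_1(s)+o(\varepsilon),\qquad \omega_1(s)=\frac\beta\alpha s+s^2-\frac{g(s)}\alpha=-\frac{E(s)}\alpha, \tag{12}$$
where $E(s):=g(s)-\alpha s^2-\beta s$. The goal is $E=0$.

**Step 3: the first-order condition.** Let $\varepsilon_j$ correspond to $Q_j$. Near $A$, $\Phi_j=f_{Q_j}f_P$ is
$$w\mapsto s=Kw\mapsto w'=\varepsilon_j\Psi_{\varepsilon_j}(w),\qquad \Psi_\varepsilon(w)=Kw\,\omega(Kw,\varepsilon)\to Kw\ \text{ in } C^2 .$$
For large $j$, $|\lambda_j|=|\varepsilon_jK|<1$, so Lemma 1 provides $h_j$. Since the limit is linear, Lemma 2 applies with $b_j\to0$, and after integration $h_j(w)=h_j'(0)\,w\,(1+o(1)w)$, where $o(1)\to0$ as $j\to\infty$ uniformly on the interval. For $z\in\gamma\setminus\{A,B\}$ and $s=x(f_Pz)$ we have $h_j(z)=\lambda_j^{-1}h_j\big(\varepsilon_js\,\omega(s,\varepsilon_j)\big)$. The argument of $h_j$ on the right is $O(\varepsilon_j)$, so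
$$\log|h_j(z)|=c_j+\log|s|+\varepsilon_j\omega_1(s)+o(\varepsilon_j),\qquad c_j=\log\Big|\frac{h_j'(0)\varepsilon_j}{\lambda_j}\Big| , \tag{13}$$
with $c_j$ independent of $z$. For $f_P(z)$ in place of $z$, replace $s$ by $x(z)=K/s$. By Lemma 1 the sum of the two expressions does not depend on $z$. Since $\log|s|+\log|K/s|=\log|K|$, the quantity $\varepsilon_j\big(\omega_1(s)+\omega_1(K/s)\big)$ is independent of $s$ up to $o(\varepsilon_j)$. Dividing by $\varepsilon_j$ and letting $j\to\infty$, $\omega_1(s)+\omega_1(K/s)$ is constant, that is,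
$$E(s)+E(K/s)=C,\qquad s\ne0 .$$
By (10), $E(s)/s=S(s)-\beta$ is invariant under $s\mapsto K/s$, so $E(K/s)=\frac K{s^2}E(s)$. Hence
$$(s^2+K)\,E(s)=C\,s^2,\qquad s\neq0. \tag{14}$$

The sign of $K$ now matters. (By (6), $f_P$ has a fixed point iff $x^2=K$ is solvable, that is, iff $K>0$. So $K<0$ for interior $P$ and $K>0$ for exterior $P$.)

**Step 4: the case $K<0$.** Put $s=\sqrt{-K}$ in (14): then $C=0$. So $E(s)=0$ whenever $s\neq0$ and $s^2\neq-K$, and by continuity everywhere. Thus $g=\alpha s^2+\beta s$, and $\gamma$ is an ellipse by Section 7.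

**Step 5: the case $K>0$, solving (14).** Here (14) does not give $C=0$; it only determines $E$ up to one constant. The shear $(x,y)\mapsto(x,y-\beta x)$ fixes $A$ and all points of $\ell$, preserves the line at infinity and the coordinate $x$, and leaves $\alpha$, $K$ and $E$ unchanged. So we may assume $\beta=0$. Put
$$\nu=\frac C\alpha,\qquad T(s)=\frac{s^2}{s^2+K},\qquad\text{so } E=CT .$$
Since $T(1/w)=1/(1+Kw^2)$,
$$\frac{g(s)}\alpha=s^2+\nu T(s),\qquad \frac{G(w)}\alpha=1+\frac{\nu w^2}{1+Kw^2} .$$
With $K=1$ and $\alpha=1$ this is the example at the start of the section. We must show $\nu=0$. Both functions are even and real-analytic. So $W$ is real-analytic and even in $s$; hence $\omega$ is analytic, and it is even in $s$ by uniqueness.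

**Step 6: expansion to order $\varepsilon^2$.** Equation (11) reads
$$\frac1\omega+\nu\varepsilon^2s^2\omega+O(\varepsilon^4)+\varepsilon s^2\omega-1-\varepsilon s^2-\varepsilon\nu T=0 .$$
Insert $\omega=1+\varepsilon\omega_1+\varepsilon^2\omega_2+O(\varepsilon^3)$, so that $\frac1\omega=1-\varepsilon\omega_1+\varepsilon^2(\omega_1^2-\omega_2)+O(\varepsilon^3)$.

- Order $\varepsilon$: $-\omega_1+s^2-s^2-\nu T=0$, so $\omega_1=-\nu T$.
- Order $\varepsilon^2$: $\omega_1^2-\omega_2+\nu s^2+s^2\omega_1=0$, so $\omega_2=\nu^2T^2+\nu s^2(1-T)=\nu^2T^2+\nu KT$, because $s^2(1-T)=\frac{Ks^2}{s^2+K}=KT$.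

From $\log\omega=\varepsilon\omega_1+\varepsilon^2\big(\omega_2-\tfrac12\omega_1^2\big)+O(\varepsilon^3)$,
$$\log\omega=-\varepsilon\nu T+\varepsilon^2\Big(\tfrac12\nu^2T^2+\nu KT\Big)+O(\varepsilon^3). \tag{15}$$

**Step 7: the second-order condition.** To use (15) we need an error $o(\varepsilon_j^2)$ from $h_j$, and here the evenness pays. The map $\Psi_\varepsilon(w)=Kw\,\omega(Kw,\varepsilon)$ is odd and tends to $Kw$ in $C^3$. By the second part of Lemma 2, $h_j(w)=h_j'(0)\,w\,(1+o(1)w^2)$. As in (13),
$$\log|h_j(z)|=c_j+\log|s|-\varepsilon_j\nu T(s)+\varepsilon_j^2\Big(\tfrac12\nu^2T(s)^2+\nu KT(s)\Big)+o(\varepsilon_j^2) .$$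
Add the same expression with $K/s$ in place of $s$. Since $T(K/s)=\frac{K}{K+s^2}=1-T(s)$, the sum is
$$2c_j+\log|K|-\varepsilon_j\nu+\varepsilon_j^2\Big(\tfrac12\nu^2\big(T^2+(1-T)^2\big)+\nu K\Big)+o(\varepsilon_j^2),\qquad T=T(s).$$
By Lemma 1 this is independent of $s$. The first-order terms already are, which is why the first order was not enough. Comparing two values of $s$, dividing by $\varepsilon_j^2$ and letting $j\to\infty$, $\nu^2\big(T^2+(1-T)^2\big)$ is constant in $s$. But $T$ takes all values in $(0,1)$, and $T^2+(1-T)^2$ is $\frac12$ at $T=\frac12$ and $\frac58$ at $T=\frac14$. So $\nu=0$. Hence $C=0$, $E=0$ and $g=\alpha s^2$, and $\gamma$ is an ellipse by Section 7. $\blacksquare$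

## 9. Bi-Lipschitz conjugacy is always available: Theorem 3(a)

Let $\gamma$ be $C^\infty$ with positive curvature. An example that is not an ellipse is $x^2+y^2+x^4=1$. The function on the left has positive definite Hessian, so its level curve has positive curvature. If the curve were an ellipse, its symmetry in both axes would make its equation $ax^2+by^2=c$, so $y^2$ would be an affine function of $x^2$ on it; but $y^2=1-x^2-x^4$.

**Step 0: every $f_P$ is a $C^\infty$ diffeomorphism.** Away from tangency points this is the argument of Section 3. Let $z_0$ be a tangency point for $P$. Choose affine coordinates with $z_0=(0,0)$, tangent line $\{y=0\}$, $\gamma\subset\{y\ge0\}$, and $P=(1/a,0)$, where $a=0$ means that $P$ is at infinity. Near $z_0$, $\gamma$ is $y=x^2k(x)$ with $k$ smooth and positive. A parameter on the pencil through $P$ is $y/(1-ax)$, and on $\gamma$ it equals $v^2$ with $v=x\sqrt{k(x)/(1-ax)}$, a smooth coordinate. So $f_P$ is $v\mapsto-v$ near $z_0$, which is smooth.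

An admissible pair is interior (then $PQ$ meets $\gamma$ twice) or exterior with $PQ$ meeting $\gamma$ twice or tangentially. So two cases remain.

### Case 1: $PQ$ meets $\gamma$ in two points $A,B$

Use the chart of Section 3. The diffeomorphism $\Phi=f_Qf_P$ has exactly the fixed points $A,B$. By (4), $\Phi'(A)=p/q=:\lambda$ and $\Phi'(B)=\lambda^{-1}$, with $\lambda>0$ and $\lambda\neq1$ since $p,q$ have the same sign and are distinct. In particular $\Phi$ preserves orientation. Exchanging $P$ and $Q$ replaces $\Phi$ by $\Phi^{-1}$, so we may take $\lambda<1$.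

**Step 1: linearization at $A$ and at $B$.** In a smooth coordinate $w$ near $A$ with $w(A)=0$, choose $\lambda<\kappa<1$ and a small interval $I$, symmetric about $0$, with
$$|\Phi w|\le\kappa|w|,\qquad \Phi'>0,\qquad |\log(\Phi'(w)/\lambda)|\le M|w|\qquad\text{on } I.$$
Then
$$(\lambda^{-n}\Phi^n)'(w)=\prod_{k<n}\frac{\Phi'(\Phi^kw)}\lambda$$
converges uniformly on $I$ to a positive continuous function, because $|\log(\Phi'(\Phi^kw)/\lambda)|\le M\kappa^k|w|$. So $\varphi_A=\lim\lambda^{-n}\Phi^n$ is $C^1$ with $\varphi_A'>0$ and $\varphi_A\circ\Phi=\lambda\varphi_A$.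

We extend $\varphi_A$ to the open arc $\gamma\setminus\{B\}$. On it $\Phi$ is an increasing homeomorphism whose only fixed point $A$ is attracting. On each side of $A$ it moves points toward $A$ near $A$, hence everywhere, since it has no other fixed point. Orbits are monotone and converge to a fixed point between the start and $A$, that is, to $A$. So $\varphi_A(z)=\lambda^{-n}\varphi_A(\Phi^nz)$, $n$ large, defines an extension with $\varphi_A\circ\Phi=\lambda\varphi_A$ on the whole arc. It is $C^1$ with positive derivative, hence injective. Its image is an interval that contains a neighborhood of $0$ and is invariant under multiplication by $\lambda^{-1}$, hence is $\mathbb R$. So $\varphi_A:\gamma\setminus\{B\}\to\mathbb R$ is a $C^1$ diffeomorphism. Likewise, using $\Phi^{-1}$, whose derivative at $B$ is $\lambda$, there is a $C^1$ diffeomorphism $\varphi_B:\gamma\setminus\{A\}\to\mathbb R$ with $\varphi_B\circ\Phi=\lambda^{-1}\varphi_B$.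

**Step 2: the conjugacy.** Let $h=\varphi_A$ and $h(B)=\infty$. This is a homeomorphism onto $\mathbb{RP}^1$ conjugating $\Phi$ to $t\mapsto\lambda t$, and a $C^1$ diffeomorphism off $B$. It remains to study it near $B$. In the coordinate $t=\varphi_B$ on $\gamma\setminus\{A\}$, $1/h$ is a homeomorphism $\rho$ of $\mathbb R$ with $\rho(0)=0$, $C^1$ with nonvanishing derivative off $0$, and
$$\rho(\lambda^{-1}t)=\lambda^{-1}\rho(t),\qquad\text{so}\qquad \rho'(\lambda^{-1}t)=\rho'(t),\quad t\neq0 .$$
On the compact set $\{\lambda\le|t|\le1\}$, $|\rho'|$ lies between two positive constants. By the invariance it does so on $\mathbb R\setminus\{0\}$. As $\rho$ is continuous and monotone, it is bi-Lipschitz. So $h$ is locally bi-Lipschitz at every point of the compact curve $\gamma$. Hence $h$ is Lipschitz along arcs, and so is its inverse: $h$ is bi-Lipschitz.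

### Case 2: $P,Q$ exterior and $PQ$ tangent to $\gamma$ at $A$

By (2), $F=f_Pf_Q$ has the unique fixed point $A$. The model is the translation $\tau\mapsto\tau+1$.

**Step 1: $F$ near $A$ is almost a translation.** Choose affine coordinates with $A=(0,0)$, $PQ=\{y=0\}$, $\gamma\subset\{y\ge0\}$, $P=(1/a,0)$, $Q=(1/b,0)$, $a\ne b$. Near $A$, $y=x^2k(x)$ with $k$ smooth and positive. So $X=x\sqrt{k(x)}$ is a smooth coordinate with $y=X^2$ and $x=c_1X+O(X^2)$, $c_1>0$. Put $t=1/X$. By Step 0, $f_P$ is $v\mapsto-v$ with $v=X/\sqrt{1-ax}$. In terms of $s_P=1/v$ this says $s_P\circ f_P=-s_P$, where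
$$s_P=t\sqrt{1-ax}=t-\frac{ac_1}2+\frac et+O(t^{-2})$$
for some constant $e$, since $t^{-1}s_P=\sqrt{1-ax}$ is a smooth function of $X$. Write $t'=t\circ f_P$. First, $t'=-t+O(1)$. Therefore $\frac e{t'}+\frac et=e\,\frac{t+t'}{tt'}=O(t^{-2})$, and the relation $s_P\circ f_P=-s_P$ gives
$$t'=-t+ac_1+O(t^{-2}) .$$
The same holds for $Q$ with $b$. Composing,
$$t\circ F=t+(a-b)c_1+r,\qquad r=O(t^{-2}) .$$

We also need $dr/dt$. Since $X\circ F$ is smooth in $X$ and equals $X+O(X^2)$, the function $X\cdot(t\circ F)=X/(X\circ F)$ is smooth in $X$. So $Xr$ is smooth in $X$ and $O(X^3)$, whence $r$ is $X^2$ times a smooth function of $X$. Thus $dr/dt=-X^2\,dr/dX=O(t^{-3})$. Replacing $t$ by $t/((a-b)c_1)$ and $X$ by $1/t$ for this new $t$, we may assume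
$$t\circ F=t+1+r(t),\qquad r=O(t^{-2}),\quad r'=O(t^{-3}). \tag{16}$$

**Step 2: a global picture.** Extend $t$ from a punctured neighborhood of $A$ to a diffeomorphism $\gamma\setminus\{A\}\to\mathbb R$. This is possible: going once around $\gamma$ from $A$ on the side $X>0$, $t=1/X$ decreases from $+\infty$ to a positive value, and at the end of the tour it decreases from a negative value to $-\infty$. As $F$ has no fixed point off $A$ and $t\circ F-t>0$ near the ends, $t\circ F>t$ everywhere. Orbits are monotone and cannot converge in $\mathbb R$, so forward orbits tend to $+\infty$ and backward orbits to $-\infty$.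

**Step 3: two linearizations.** Let $t_0$ be so large that $|r|\le\frac12$ and $|r'|\le\frac12$ for $t\ge t_0$. For $t\ge t_0$ we have $t\circ F^k\ge t+k/2$. So
$$t\circ F^n-n=t+\sum_{k<n}r(t\circ F^k)$$
converges uniformly to a function $\alpha_+=t+O(1/t)$. Its derivative $\prod_{k<n}\big(1+r'(t\circ F^k)\big)$ converges uniformly to a positive continuous function that tends to $1$ as $t\to+\infty$. Hence $\alpha_+$ is $C^1$, $\alpha_+'>0$ and $\alpha_+\circ F=\alpha_++1$. Extend it by $\alpha_+(z)=\alpha_+(F^nz)-n$, $n$ large. The image is an interval, unbounded above and invariant under $\tau\mapsto\tau-1$. So $\alpha_+:\gamma\setminus\{A\}\to\mathbb R$ is a $C^1$ diffeomorphism, increasing in $t$.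

For the other end, (16) gives $t\circ F^{-1}=t-1+\tilde r(t)$ with $\tilde r(t)=-r(u)$ and $u=t\circ F^{-1}$. As $t\to-\infty$, $u/t\to1$ and $du/dt=1/(1+r'(u))$ is bounded, so $\tilde r=O(t^{-2})$ and $\tilde r'=O(t^{-3})$. The same construction with backward iteration gives a $C^1$ diffeomorphism $\alpha_-:\gamma\setminus\{A\}\to\mathbb R$, increasing in $t$, with $\alpha_-\circ F=\alpha_-+1$, and $\alpha_-=t+O(1)$, $\alpha_-'\to1$ as $t\to-\infty$.

**Step 4: the conjugacy.** Let $h=\alpha_+$ and $h(A)=\infty$. This homeomorphism conjugates $F$ to $\tau\mapsto\tau+1$ and is a $C^1$ diffeomorphism off $A$. Near $A$, in the coordinate $X=1/t$,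
$$\frac{d(1/h)}{d(1/t)}=\frac{t^2}{\alpha_+^2}\,\frac{d\alpha_+}{dt},\qquad X\neq0 .$$
As $t\to+\infty$ this tends to $1$. For $t\to-\infty$ write $\alpha_+=\rho\circ\alpha_-$. Then $\rho$ is an increasing $C^1$ diffeomorphism of $\mathbb R$ commuting with $\tau\mapsto\tau+1$. So $\rho(\tau)-\tau$ is periodic, hence bounded, and $\rho'$ is periodic, hence between two positive constants. Thus $\alpha_+=t+O(1)$, so $\alpha_+/t\to1$, and $d\alpha_+/dt=\rho'(\alpha_-)\,\alpha_-'$ is between two positive constants. So $1/h$ is a continuous function of $X$ near $0$ whose derivative off $0$ lies between two positive constants. Hence $h$ is bi-Lipschitz near $A$, and therefore, as in Case 1, on all of $\gamma$. $\blacksquare$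

## 10. One pair can be preserved under a perturbation: Theorem 3(b)

Let $\gamma_0$ be an ellipse, $P,Q$ an admissible pair, and $f_P,f_Q$ the involutions of $\gamma_0$. The plan is to push $\gamma_0$ near a point $z_1$, and then near $f_P(z_1)$ in the way that compensates for it, so that the new involutions are conjugate to the old ones by one common map.

**Step 1: where to perturb.** Choose $z_1\in\gamma_0\setminus PQ$ such that neither $z_1$ nor $z_2:=f_P(z_1)$ is fixed by $f_P$ or $f_Q$, that is, is a tangency point for $P$ or $Q$. This excludes only finitely many $z_1$. Then $z_1\neq z_2$, and $z_2\notin PQ$ because $f_P$ preserves $PQ\cap\gamma_0$. Choose a small open arc $J_1\ni z_1$ and put $J_2=f_P(J_1)$, so that $J_1,J_2$ are disjoint and $J_1\cup J_2$ avoids $PQ$ and the tangency points of $P$ and $Q$.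

**Step 2: coordinates from pencils.** Let $a$ (near the line $Qz_1$) and $c$ (near the line $Qz_2$) be smooth parameters on the pencil of lines through $Q$. Let $b$ be a smooth parameter on the pencil through $P$ near the line $z_1z_2$. As $z_1,z_2\notin PQ$, the $P$-line and the $Q$-line through each of these points are different. So $(a,b)$ and $(b,c)$ are local coordinates of the plane near $z_1$ and $z_2$. Since none of these lines is tangent to $\gamma_0$ at $z_1$, $z_2$, the curve $\gamma_0$ is $b=\phi_1(a)$ near $z_1$ and $c=\phi_2(b)$ near $z_2$, with $\phi_1,\phi_2$ local diffeomorphisms. With $J_1$ small, $J_1$ and $J_2$ correspond to the same $b$-interval, because $J_2=f_P(J_1)$. In these terms $f_P:J_1\to J_2$ takes the point with $Q$-line $a$ to the point with $Q$-line $c=\phi_2\phi_1(a)$.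

**Step 3: the new curve.** Let $\tilde\phi_1\neq\phi_1$ be a $C^\infty$-small perturbation of $\phi_1$, differing from it only on a compact part of the $a$-interval of $J_1$. Set
$$\tilde\phi_2=\phi_2\circ\phi_1\circ\tilde\phi_1^{-1} .$$
It differs from $\phi_2$ only on a compact part of the $b$-interval. Replacing $\phi_i$ by $\tilde\phi_i$ gives a $C^\infty$ curve $\tilde\gamma$, $C^\infty$-close to $\gamma_0$, hence an oval, since $\gamma_0$ has positive curvature. For small perturbations the types of $P,Q$ and the set $PQ\cap\gamma_0$ are unchanged. The curve $\tilde\gamma$ coincides with $\gamma_0$ on an open arc but differs from it. Two different nondegenerate conics have at most four common points, so $\tilde\gamma$ is not a conic.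

**Step 4: the conjugating map.** Let $j:\gamma_0\to\tilde\gamma$ be the identity off $J_1\cup J_2$, and on $J_1\cup J_2$ let it move each point along its line through $Q$ to $\tilde\gamma$. It is a $C^\infty$ diffeomorphism, and $z$ and $j(z)$ always lie on the same line through $Q$.

*For $Q$: $f_Q^{\tilde\gamma}=jf_Qj^{-1}$.* Let $z\in\gamma_0$. If $f_Q(z)\neq z$, then $j(z)$ and $j(f_Q(z))$ are two different points of $\tilde\gamma$ on the same line through $Q$, so $f_Q^{\tilde\gamma}(j(z))=j(f_Q(z))$. If $f_Q(z)=z$, then $z\notin J_1\cup J_2$ and $\tilde\gamma=\gamma_0$ near $z$, so $Qz$ is tangent to $\tilde\gamma$ at $z=j(z)$ and $f_Q^{\tilde\gamma}$ fixes it.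

*For $P$: $f_P^{\tilde\gamma}=jf_Pj^{-1}$.* Off $J_1\cup J_2$, which is an $f_P$-invariant set, $j$ is the identity and $\tilde\gamma=\gamma_0$ near each point, so the relation is clear. The point $z\in J_1$ with $Q$-line $a$ goes under $j$ to the point of $\tilde\gamma$ with $P$-line $\tilde\phi_1(a)$. Its image $f_P(z)\in J_2$ has $Q$-line $c=\phi_2\phi_1(a)$, and goes under $j$ to the point with $P$-line
$$\tilde\phi_2^{-1}(c)=\tilde\phi_1\,\phi_1^{-1}\phi_2^{-1}\big(\phi_2\phi_1(a)\big)=\tilde\phi_1(a),$$
the same line. The points $j(z)$ and $j(f_P(z))$ are different, so $f_P^{\tilde\gamma}(j(z))=j(f_P(z))$. For $z\in J_2$ apply this to $f_P(z)\in J_1$ and use that both maps are involutions.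

**Step 5: conclusion.** Hence $F^{\tilde\gamma}_{P,Q}=j\,F^{\gamma_0}_{P,Q}\,j^{-1}$. By the Fact of Section 1, $F^{\gamma_0}_{P,Q}$ is Möbius in a smooth coordinate on $\gamma_0$. Composing that coordinate with $j^{-1}$ shows that $F^{\tilde\gamma}_{P,Q}$ is $C^\infty$-conjugated to a Möbius transformation. $\blacksquare$
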